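# Translated geodesics that run deep into a cusp

## 1. Horizontal translates on the modular surface

Start in the upper half plane $\mathbb H^2$ with $\Gamma=PSL_2(\mathbb Z)$. Fix a real number $x$ and move down the vertical geodesic $t\mapsto x+ie^{-t}$. For a point $z=x+iy$ and a matrix in $\Gamma$ with bottom row $(v,w)$ we have $\mathrm{Im}(\gamma z)=y/|vz+w|^2$, and the bottom rows that occur are the coprime pairs. Put
$$\mathrm{ht}(z)=\max_{\gamma\in\Gamma}\mathrm{Im}(\gamma z)=\max_{(v,w)\ \text{coprime}}\frac{y}{|vz+w|^2}.$$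
The maximum exists because $|vz+w|^2$ is a positive definite quadratic form in $(v,w)\in\mathbb Z^2$. The number $\log\mathrm{ht}(z)$ measures how deep the image of $z$ lies in the cusp of the modular surface. Each function $\log \mathrm{Im}(\gamma z)$ is 1-Lipschitz for the hyperbolic distance, hence so is $\log\mathrm{ht}$.

For $0<\beta<1$ let $\mathcal R_\beta$ be the set of $x\in\mathbb R$ such that $\log\mathrm{ht}(x+ie^{-t})\ge\beta t$ for arbitrarily large $t$.

**Proposition 1.1.** $\dim_H\mathcal R_\beta=1-\beta$.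

*Proof.* **Upper bound: cover by intervals around rationals.** Fix $M\ge1$ and let $x\in\mathcal R_\beta\cap[-M,M]$. If $\log\mathrm{ht}(x+ie^{-t})\ge\beta t$ and $n=\lfloor t\rfloor$, the points $x+ie^{-t}$, $x+ie^{-n}$ are at distance $t-n\le1$, so $\log\mathrm{ht}(x+ie^{-n})\ge\beta n-1$. Hence for infinitely many $n$ there is a coprime pair $(v,w)$ with
$$(vx+w)^2+v^2e^{-2n}\le e\cdot e^{-(1+\beta)n}.\tag{1.1}$$
For large $n$ we have $v\ne0$, since $v=0$ makes the left side $w^2\ge1$. So $1\le|v|\le e^{1/2}e^{(1-\beta)n/2}$, and $x$ lies within $e^{1/2}e^{-(1+\beta)n/2}/|v|$ of $-w/v$. For given $v$ at most $C_M|v|$ values of $w$ are possible. For $1-\beta<s\le1$ the sum of $(\text{length})^s$ over the intervals belonging to $n$ is at most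
$$C\sum_{1\le|v|\le Ce^{(1-\beta)n/2}}|v|^{1-s}e^{-s(1+\beta)n/2}\le C'e^{(1-\beta)(2-s)n/2-s(1+\beta)n/2}=C'e^{(1-\beta-s)n},$$
which is summable over $n$. So $\mathcal H^s(\mathcal R_\beta\cap[-M,M])=0$ for all $s>1-\beta$.

**Lower bound: the Jarník–Besicovitch theorem.** That theorem says that for $\tau>2$ the set of $x$ with $|x-p/q|<q^{-\tau}$ for infinitely many reduced fractions $p/q$ has dimension $2/\tau$. Let $\beta<\beta'<1$ and $\tau=2/(1-\beta')$, and let $x$ be in this set. For such a $p/q$ define $t$ by $e^{(1-\beta)t}=2q^2$. With $(v,w)=(q,-p)$ we have $v^2e^{-2t}=\frac12e^{-(1+\beta)t}$, and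
$$(qx-p)^2<q^{2-2\tau}=q^{2-4/(1-\beta')},\qquad \tfrac12e^{-(1+\beta)t}=\tfrac12(2q^2)^{-(1+\beta)/(1-\beta)}=\mathrm{const}\cdot q^{2-4/(1-\beta)}.$$
As $\beta'>\beta$, for large $q$ the sum $(vx+w)^2+v^2e^{-2t}$ is at most $e^{-(1+\beta)t}$, i.e. $\log\mathrm{ht}(x+ie^{-t})\ge\beta t$. So $\dim_H\mathcal R_\beta\ge2/\tau=1-\beta'$; let $\beta'\to\beta$. $\square$

There is a quick way to guess this answer. If $x$ is good at time $n$, then so, up to a bounded error in depth, is its whole $e^{-n}$-neighborhood. The part of the modular surface at depth $\ge s$ has area comparable to $e^{-s}$. So one expects to need $e^n\cdot e^{-\beta n}$ intervals of length $e^{-n}$, whence $1-\beta$.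

Three hidden constants are equal to $1$ in this guess: the rate at which the flow expands the line of translations, the exponential rate at which cusp volume decays with depth, and the speed at which the geodesic can sink into the cusp. The lower bound hides a fourth feature: one small interval per rational was enough. What happens to these in a general symmetric space? A natural guess is that $1-\beta$ becomes $(1-\beta)$ times the dimension of the group of translations. We shall see that this guess is wrong in general, and what replaces it in two classes of cases.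

## 2. Rays, cusps and the set $\mathcal R_\beta$ in a symmetric space

The question below is taken from Cornelia Drutu, "Diophantine approximation on rational quadrics", arXiv:math/0503606 (2005).

Let $X$ be a symmetric space of non-compact type without Euclidean factors, and $G$ the connected semisimple group of isometries of $X$, acting on the right, $x\mapsto xg$, so that $d(xg,x'g)=d(x,x')$. Let $\Gamma$ be a non-uniform irreducible lattice of isometries, $\mathcal V=X/\Gamma$ (finite volume, not compact) and $\mathrm{pr}:X\to\mathcal V$. Irreducible means that no finite-index subgroup splits along a product decomposition of $X$: for $X=\mathbb H^2\times\mathbb H^2$, the group $PSL_2(\mathbb Z)^2$ is not irreducible, while the Hilbert modular group of Section 3 is. Put $\Gamma'=\Gamma\cap G$. It is normal and of finite index in $\Gamma$, and it is an irreducible lattice in $G$.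

**Rays and Busemann functions.** All rays are parametrized by arc length. The Busemann function of a ray $c$ is $f_c(x)=\lim_{t\to\infty}(d(x,c(t))-t)$. For the ray $ie^t$ in $\mathbb H^2$ it is $-\log y$. The function $t\mapsto d(x,c(t))-t$ is nonincreasing, and Busemann functions are 1-Lipschitz. In $X$, asymptotic rays have Busemann functions that differ by a constant, and $f_c$ determines the endpoint $c(\infty)$.

Consider a ray $\varrho$ in $X$, a ray $\bar r$ in $\mathcal V$, meaning an isometric embedding of $[0,\infty)$ into $\mathcal V$ (globally minimizing, not only locally geodesic), and a lift $r$ of $\bar r$ to $X$. Write $f_{\bar r}(x)$ for $f_{\bar r}(\mathrm{pr}(x))$. The number $-f_{\bar r}(x)$ is the depth of $x$ in the cusp with respect to $\bar r$. Three facts will be used all the time.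

$$f_{\bar r}(x)=\inf_{\gamma\in\Gamma}f_r(x\gamma).\tag{2.1}$$
Indeed $d_{\mathcal V}(\mathrm{pr}\,x,\bar r(t))-t=\inf_\gamma(d(x\gamma,r(t))-t)$. All these functions of $t$ are nonincreasing, so the limits are infima, and two infima commute.

$$\text{If } f_r(r(s)\gamma)\ge-s\text{ for all }\gamma\in\Gamma,\ s\ge0,\text{ then }\bar r=\mathrm{pr}\circ r\text{ is an isometric embedding.}\tag{2.2}$$
For $t\ge s$, $d(r(s)\gamma,r(t))\ge f_r(r(s)\gamma)-f_r(r(t))\ge-s+t$. Take the infimum over $\gamma$; the reverse inequality holds because $\mathrm{pr}$ does not increase distances.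

$$\text{If }-f_{\bar r}(\varrho(t)\mathbf u)\ge\beta t\text{ and }n=\lfloor t\rfloor,\text{ then }-f_{\bar r}(\varrho(n)\mathbf u)\ge\beta n-1,\tag{2.3}$$
because $\varrho(t)\mathbf u$ and $\varrho(n)\mathbf u$ are at distance $t-n\le1$.

**The expanded group.** Extend $\varrho$ to a complete geodesic, let $(a_t)\subset G$ be the transvections along it, so $\varrho(s)a_t=\varrho(s+t)$, and put
$$U_+(\varrho)=\{\mathbf u\in G:\ a_{-t}\mathbf u a_t\to e\ \text{as}\ t\to+\infty\},$$
a connected unipotent group. In Section 1, with $x\cdot g=g^{-1}x$ and $\varrho(t)=ie^{-t}$, the element $a_t$ is $z\mapsto e^tz$, the group $U_+$ is the group of translations $z\mapsto z+x$, and the rays $t\mapsto\varrho(t)\mathbf u$ are the vertical rays $x+ie^{-t}$ (up to the sign of $x$). Hausdorff dimension and measure on $U_+$ are taken for a Riemannian metric. Two such metrics are bi-Lipschitz to each other on compact sets, so we may use a Euclidean metric in coordinates: this changes neither the dimension nor the statement that the part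 of a set in a fixed ball has infinite $\mathcal H^d$-measure.

**Chambers.** Let $K$ be the stabilizer of $r(0)$ and $\mathfrak g=\mathfrak k\oplus\mathfrak p$ the Cartan decomposition; geodesics from $r(0)$ are $r(0)\exp(tH)$ with $H\in\mathfrak p$. The Riemannian metric gives an inner product $\langle\cdot,\cdot\rangle$ on $\mathfrak p$. Let $\mathfrak a\subset\mathfrak p$ be maximal abelian. Then $r(0)\exp\mathfrak a$ is a flat, isometric to $\mathfrak a$, and $\mathfrak g=\mathfrak m\oplus\mathfrak a\oplus\bigoplus_\alpha\mathfrak g_\alpha$ with $\mathfrak m\subset\mathfrak k$ and $[H,Y]=\alpha(H)Y$ for $H\in\mathfrak a$, $Y\in\mathfrak g_\alpha$. The $\alpha\ne0$ are the restricted roots, $m_\alpha=\dim\mathfrak g_\alpha$. The hyperplanes $\alpha=0$ cut $\mathfrak a$ into Weyl chambers, and each $K$-orbit in $\mathfrak p$ meets a given closed chamber exactly once. The ray $r$ lies in some Weyl chamber of vertex $r(0)$. The directions at $r(0)$ of rays in the orbit $\varrho G$ form one $K$-orbit, so exactly one ray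 $\varrho_1\in\varrho G$ of vertex $r(0)$ lies in that chamber. Let $H_r,H_1\in\overline{\mathfrak a^+}$ be the unit directions of $r,\varrho_1$. In the flat,
$$f_r(r(0)\exp H)=\lim_t\big(|H-tH_r|-t\big)=-\langle H,H_r\rangle,$$
so $f_r(\varrho_1(t))=-\beta_0t$ with $\beta_0=\langle H_1,H_r\rangle$. We assume $\beta_0>0$.

*Example.* In $\mathbb H^2\times\mathbb H^2$ the flat through $(i,i)$ is $\{(ie^a,ie^b)\}$, the chambers are the four quadrants, and for a direction the lengths of its two components are invariant under $K$. If $\varrho$ moves only in the first factor, then so does $\varrho_1$.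

For $\beta\in(0,\beta_0)$ let
$$\mathcal R_\beta=\{\mathbf u\in U_+(\varrho):\ -f_{\bar r}(\varrho(t)\mathbf u)\ge\beta t\ \text{infinitely many times as}\ t\to\infty\}.$$
Is it true, for all such data and all $\beta\in(0,\beta_0)$, that
$$d=\dim_H\mathcal R_\beta=(1-\beta)\dim U_+(\varrho)\quad\text{and}\quad\mathcal H^d(\mathcal R_\beta)=\infty\ ?\tag{2.4}$$
On the modular surface the first equality is Proposition 1.1. In general the answer is no, and the counting of Section 1 already shows it.

## 3. Two hyperbolic planes and the unit $1+\sqrt2$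

**Theorem 1.** Let $X=\mathbb H^2\times\mathbb H^2$, $G=PSL_2(\mathbb R)^2$, $\Gamma$ the Hilbert modular group $PSL_2(\mathbb Z[\sqrt2])$, $r(t)=(ie^{t/\sqrt2},ie^{t/\sqrt2})$, $\varrho(t)=(ie^{-t},i)$. All hypotheses hold, with $\dim U_+(\varrho)=1$ and $\beta_0=1/\sqrt2$. For every $\beta\in(0,\beta_0)$,
$$\dim_H\mathcal R_\beta\le1-\sqrt2\,\beta<1-\beta=(1-\beta)\dim U_+(\varrho).$$

Here the right action is $x\cdot g=g^{-1}x$. Let $O=\mathbb Z[\sqrt2]$ with its two real embeddings $v\mapsto(v_1,v_2)$, which make $O$ a lattice in $\mathbb R^2$, and let $\varepsilon=1+\sqrt2$, a unit whose conjugate $1-\sqrt2$ has absolute value $\varepsilon^{-1}$. If $v\in O$ is nonzero, $v_1v_2$ is a nonzero integer, so $|v_1v_2|\ge1$. That $\Gamma$ is a non-uniform irreducible lattice is classical.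

**Step 1: check the hypotheses.** If $d_j$ is the distance in the $j$-th factor from $z_j$ to $ie^{t/\sqrt2}$, then $d_j=t/\sqrt2-\log y_j+o(1)$, so $\sqrt{d_1^2+d_2^2}-t\to-\frac1{\sqrt2}\log(y_1y_2)=f_r(z)$. For $\gamma$ with bottom row $(v,w)\in O^2\setminus0$,
$$\mathrm{Im}(\gamma z)_1\,\mathrm{Im}(\gamma z)_2=\frac{y_1y_2}{|v_1z_1+w_1|^2|v_2z_2+w_2|^2}.\tag{3.1}$$
At $z=r(s)$, $s\ge0$, the numerator is $e^{\sqrt2s}$ and the denominator is $\prod_j(w_j^2+v_j^2e^{\sqrt2s})$. This is at least $(v_1v_2)^2\ge1$ if $v\ne0$, and equals $(w_1w_2)^2\ge1$ if $v=0$. So $f_r(r(s)\gamma)\ge-s$, and $\bar r$ is a minimizing ray by (2.2).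

Here $a_t$ is $(z_1,z_2)\mapsto(e^tz_1,z_2)$, so $U_+$ is the group of translations $z_1\mapsto z_1+x$ and $\dim U_+=1$. The chamber of vertex $(i,i)$ containing $r$ is $\{(ie^a,ie^b):a,b\ge0\}$. Rays in $\varrho G$ are constant in the second factor, so $\varrho_1(t)=(ie^t,i)$, $f_r(\varrho_1(t))=-t/\sqrt2$, and $\beta_0=1/\sqrt2$.

**Step 2: turn depth into an inequality.** Put $\theta=\sqrt2\beta\in(0,1)$, fix $M\ge1$, and let $x\in\mathcal R_\beta\cap[-M,M]$, where $x$ stands for the translation with $\varrho(t)\mathbf u=(x+ie^{-t},i)$. By (2.3) and (2.1), for infinitely many $n$ there is $\gamma$ with $-f_r\ge\beta n-2$ at the corresponding image point. So the product of heights has logarithm at least $\theta n-2\sqrt2\ge\theta n-3$. Since $y_1y_2=e^{-n}$, (3.1) gives $(v,w)\in O^2\setminus0$ with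
$$\big((v_1x+w_1)^2+v_1^2e^{-2n}\big)(v_2^2+w_2^2)\le e^3e^{-(1+\theta)n}.\tag{3.2}$$

**Step 3: use the unit to normalize the second factor.** The left side of (3.2) does not change when $(v,w)$ is multiplied by a unit, and multiplication by $\varepsilon^k$ multiplies $v_2^2+w_2^2$ by $\varepsilon^{-2k}$. (This sum is nonzero because the second embedding is injective.) So we may assume $1\le v_2^2+w_2^2<\varepsilon^2$. Then
$$|v_1|\le e^{3/2}e^{(1-\theta)n/2},\qquad|v_1x+w_1|\le e^{3/2}e^{-(1+\theta)n/2}.$$
If $v=0$ the left side of (3.2) is $(w_1w_2)^2\ge1$, impossible for large $n$. So $v\ne0$, $|v_1v_2|\ge1$ and $|v_2|<\varepsilon$, hence $|v_1|>1/\varepsilon>\frac14$.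

**Step 4: count and sum.** Consider pairs with $2^k\le|v_1|<2^{k+1}$; then $k\ge-2$. Here $|v_2|,|w_2|<\varepsilon$ and $|w_1|\le M|v_1|+e^{3/2}\le C_M2^k$. As $O$ is a lattice in $\mathbb R^2$, there are at most $C2^k$ choices of $v$ and $C_M2^k$ of $w$. Each pair confines $x$ to an interval of length at most $Ce^{-(1+\theta)n/2}2^{-k}$. For $1-\theta<s\le1$,
$$\sum(\text{length})^s\le C\sum_{2^k\le Ce^{(1-\theta)n/2}}2^{k(2-s)}e^{-s(1+\theta)n/2}\le C'e^{(1-\theta)(2-s)n/2-s(1+\theta)n/2}=C'e^{(1-\theta-s)n},$$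
summable over $n$, with lengths tending to $0$. So $\mathcal H^s(\mathcal R_\beta\cap[-M,M])=0$ for every $s>1-\theta$, and $\dim_H\mathcal R_\beta\le1-\sqrt2\beta<1-\beta$. $\blacksquare$

So (2.4) fails. The count is the one of Section 1; only the conversion between depth and height has changed, by the factor $\sqrt2=1/\beta_0$.

## 4. The numbers $\lambda$, $\delta$, $c$ and the corrected statements

Choose positive roots so that $\alpha(H_1),\alpha(H_r)\ge0$ for $\alpha>0$; this is possible because $H_1,H_r$ lie in a common closed chamber. Put $D=\dim U_+(\varrho)$ and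
$$S=\{g\in G:\ f_r(xg)=f_r(x)\ \forall x\},\qquad c=\sum_{\alpha(H_1)>0,\ \alpha(H_r)>0}m_\alpha,\qquad\delta=\sum_{\alpha(H_r)>0}m_\alpha\,\alpha(H_r).$$
The number $\delta$ will be the decay rate of cusp volume. We shall see that $D-c$ is the dimension of $S\cap g_0^{-1}U_+g_0$, where $\varrho_1=\varrho g_0$. Consider two conditions.

* **(A1)** There is $\lambda>0$ such that $\mathrm{Ad}(a_t)=e^{\lambda t}\mathrm{Id}$ on $\mathrm{Lie}\,U_+(\varrho)$.
* **(A2)** $\Gamma\cap S$ is a lattice in $S$.

*Example.* On the modular surface, $\lambda=\delta=c=D=1$, $S$ is the group of translations $z\mapsto z+x$, and $\Gamma\cap S\cong\mathbb Z$ is a lattice in it. Condition (A1) fails for the complex hyperbolic plane: there $U_+$ is a Heisenberg group and, with a suitable scaling, $a_t$ expands by $e^t$ in two directions and by $e^{2t}$ in the third.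

**Theorem 2.** Let $0<\beta<\beta_0$ and $d=D-c\,\beta/\beta_0$. Under (A1), $\mathcal H^d(\mathcal R_\beta)=\infty$. Under (A1) and (A2), $\delta\beta_0=\lambda c$ and
$$\dim_H\mathcal R_\beta=d=D-\frac c{\beta_0}\beta=D-\frac\delta\lambda\beta,\qquad\mathcal H^d(\mathcal R_\beta)=\infty.$$
So under (A1) and (A2) the equalities (2.4) hold for some (equivalently all) $\beta\in(0,\beta_0)$ if and only if $c=\beta_0D$, i.e. $\delta=\lambda D$.

**Theorem 3.** Let $X$ have rank one; then $\beta_0=1$. Let $p=m_\alpha$, $q=m_{2\alpha}$, $Q=p+2q$.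

1. If $q=0$ ($X$ real hyperbolic), then $\dim_H\mathcal R_\beta=(1-\beta)\dim U_+$ and $\mathcal H^d(\mathcal R_\beta)=\infty$ for all $\beta\in(0,1)$.
2. If $q>0$, then $\dim_H\mathcal R_\beta\le\min\{Q(1-\beta),\frac{Q(1-\beta)+p}2\}$ for all $\beta\in(0,1)$. For $\frac12\le\beta<1$ this is an equality, and $\mathcal H^d(\mathcal R_\beta)=\infty$.
3. If $q>0$, then $\dim_H\mathcal R_\beta>(1-\beta)\dim U_+(\varrho)$ for every $\beta\in(0,1)$ and every $\Gamma,\varrho,\bar r$.

Hence in rank one the equalities (2.4) hold if and only if $X$ is real hyperbolic.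

**Examples for Theorem 2.**

1. In the situation of Theorem 1, $\dim_H\mathcal R_\beta=1-\sqrt2\beta$ exactly, and $\mathcal H^d(\mathcal R_\beta)=\infty$.
2. Let $X=SO(N)\backslash SL_N(\mathbb R)$, $\Gamma$ the image of $SL_N(\mathbb Z)$, $N=m+n$, $U_+=M_{m\times n}(\mathbb R)$, and $r$ the ray contracting one integer vector (exact data in Section 11). Then $\dim_H\mathcal R_\beta=mn-\beta\sqrt{mn(m+n-1)}$. This equals $(1-\beta)mn$ if and only if $m=1$ or $n=1$; for $m=n=2$ it is strictly larger.

So the proposed value is sometimes too large and sometimes too small. These notes do not determine $\dim_H\mathcal R_\beta$ when (A1) fails in rank at least two, when (A2) fails, or in rank one with $q>0$ and $\beta<\frac12$.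

Throughout, $C$ denotes a positive constant that may change from line to line; it never depends on the times $t,n,t_0,T$, nor on the data $B,Z,\eta$ introduced in Section 7.

## 5. The stabilizer of a Busemann function

This section collects the group theory. Put $x_0=\varrho(0)$ and take $g_0\in G$ with $\varrho_1=\varrho g_0$. Then $\varrho_1(t)=x_0a_tg_0$, and $g_0^{-1}a_tg_0=\exp(tH_1)$, the transvections along $\varrho_1$. Since $\mathrm{Ad}(\exp(-tH_1))$ acts on $\mathfrak g_\alpha$ by $e^{-t\alpha(H_1)}$,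
$$\mathrm{Lie}(g_0^{-1}U_+g_0)=\bigoplus_{\alpha(H_1)>0}\mathfrak g_\alpha,\qquad D=\sum_{\alpha(H_1)>0}m_\alpha.\tag{5.1}$$

**Step 1: stabilizers of points at infinity.** For a ray $c(t)=c(0)\exp(tH)$, an isometry $g\in G$ fixes $c(\infty)$ if and only if $d(c(t)g,c(t))=d\big(c(0)\exp(tH)g\exp(-tH),c(0)\big)$ is bounded for $t\ge0$, i.e. $\exp(tH)g\exp(-tH)$ stays bounded. The Lie algebra of this stabilizer is the sum of the eigenspaces of $\mathrm{ad}\,H$ with eigenvalue $\le0$. Indeed these eigenspaces clearly lie in it. The stabilizer contains $\exp(sH)$, so its Lie algebra is a sum of eigenspaces intersected with it. If $Y\ne0$ has eigenvalue $\mu>0$, then $\exp(tH)\exp(Y)\exp(-tH)=\exp(e^{\mu t}Y)$ is unbounded, as $Y$ is nilpotent.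

Apply this to $\varrho$ and to $r$. Let $P_-$ be the stabilizer of $\varrho(\infty)$, that is, $P_-=\{g\in G:\{a_tga_{-t}\}_{t\ge0}\text{ bounded}\}$, and $P_r$ the stabilizer of $r(\infty)$. The operators $\mathrm{Ad}(a_t)$, $t\ge0$, are uniformly bounded on $\mathrm{Lie}\,P_-$, so:
$$\text{for every neighborhood }N\text{ of }e\text{ in }P_-\text{ there is a neighborhood }W\text{ of }e\text{ with }a_tWa_{-t}\subset N\ \ \forall t\ge0.\tag{5.2}$$

**Step 2: product coordinates near $e$.** If $\mathbf u=\exp Y\in U_+\cap P_-$, then $\exp(\mathrm{Ad}(a_t)Y)$ is bounded for $t\ge0$, and since $\mathrm{Ad}(a_t)$ expands $\mathrm{Lie}\,U_+$, $Y=0$. As $\mathrm{Lie}\,P_-\oplus\mathrm{Lie}\,U_+=\mathfrak g$, the product map $P_-\times U_+\to G$ is an injective local diffeomorphism, hence a diffeomorphism onto an open set. The group $P_-\times U_+$ acts simply transitively on this open set by $g\mapsto pg\mathbf u^{-1}$ and preserves Haar measure $m$ of the unimodular group $G$. So, suitably normalized, $m$ is there the product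 of a left Haar measure $m_{P_-}$ and Haar measure $|\cdot|$ of $U_+$ (which is inversion-invariant). This is Knapp, *Lie Groups Beyond an Introduction*, Thm 8.32.

**Step 3: the group $S$.** By Step 1, $\mathrm{Lie}\,P_r=\mathfrak m+\mathfrak a+\bigoplus_{\alpha(H_r)\le0}\mathfrak g_\alpha$. For $g\in P_r$, $x\mapsto f_r(xg)$ is the Busemann function of the ray $rg^{-1}$, asymptotic to $r$, so $f_r(xg)-f_r(x)=\chi(g)$ is independent of $x$, and $\chi:P_r\to\mathbb R$ is a continuous homomorphism. An element preserving $f_r$ fixes $r(\infty)$, so $S=\ker\chi$. The derivative $d\chi$ kills brackets. For $Y\in\mathfrak g_\alpha\subset\mathrm{Lie}\,P_r$ choose $H'\in\mathfrak a$ with $\alpha(H')\ne0$; then $Y$ is a multiple of $[H',Y]$, so $d\chi(Y)=0$. It vanishes on $\mathfrak m$, the Lie algebra of a compact group, and $d\chi(H)=-\langle H,H_r\rangle$ on $\mathfrak a$. Hence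
$$\mathrm{Lie}\,S=\mathfrak m+(\mathfrak a\cap H_r^\perp)+\bigoplus_{\alpha(H_r)\le0}\mathfrak g_\alpha.\tag{5.3}$$
The group $P_r$ contains the Iwasawa group of $\mathfrak a$ and the negative roots, so it is transitive on $X$. If $f_r(x)=f_r(x')$ and $xg=x'$ with $g\in P_r$, then $\chi(g)=0$. So $S$ is transitive on each level set of $f_r$, with compact point stabilizers. If $\alpha(H_1)>0$ then $\alpha>0$ and $\alpha(H_r)\ge0$. So by (5.1) and (5.3)
$$\mathrm{Lie}\,S\cap\mathrm{Lie}(g_0^{-1}U_+g_0)=\bigoplus_{\alpha(H_1)>0,\ \alpha(H_r)=0}\mathfrak g_\alpha\quad\text{has dimension }D-c.\tag{5.4}$$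

*Example.* In Theorem 1, $S$ is the group of pairs of upper triangular matrices with diagonal entries $a_j,a_j^{-1}$ and $|a_1a_2|=1$; it has dimension $3$, the level sets $y_1y_2=\mathrm{const}$ also, and $D-c=0$.

**Step 4: $c\ge1$.** On each irreducible factor the metric is a positive multiple of the Killing form, so $\beta_0=\langle H_1,H_r\rangle=\sum_i\kappa_i\sum_{\alpha\in\Sigma_i}m_\alpha\alpha(H_1)\alpha(H_r)$ with $\kappa_i>0$, where $\Sigma_i$ are the roots of the $i$-th factor. All terms are $\ge0$ and $\beta_0>0$, so some $\alpha$ has $\alpha(H_1)\alpha(H_r)>0$; replacing $\alpha$ by $-\alpha$ if needed, both values are positive. Similarly $\delta>0$, since $H_r\ne0$.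

**Step 5: what (A2) gives.** A group containing a lattice is unimodular. For $H\in\mathfrak a$,
$$\mathrm{tr}(\mathrm{ad}\,H|_{\mathrm{Lie}\,S})=-\sum_{\alpha(H_r)>0}m_\alpha\alpha(H),$$
because the roots with $\alpha(H_r)=0$ cancel in pairs $\pm\alpha$. Under (A2) this vanishes for $H\in\mathfrak a\cap H_r^\perp\subset\mathrm{Lie}\,S$. So the linear form $\sum_{\alpha(H_r)>0}m_\alpha\alpha$ is a multiple of $\langle\cdot,H_r\rangle$, and its value at the unit vector $H_r$ is $\delta$:
$$\text{under (A2)},\qquad\sum_{\alpha(H_r)>0}m_\alpha\,\alpha(H)=\delta\,\langle H,H_r\rangle\quad(H\in\mathfrak a).\tag{5.5}$$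

## 6. Cusp volume and the upper bound in Theorem 2

We now make the quick guess of Section 1 rigorous. Measures on quotients by discrete groups are defined by unfolding, $\int_Y\phi=\int_{Y/\Lambda}\sum_{\lambda\in\Lambda}\phi(y\lambda)$.

**Lemma 6.1.** Assume (A2). There is $C$ such that for all $s\in\mathbb R$ the image in $X/\Gamma'$ of $\{x\in X:-f_{\bar r}(x)\ge s\}$ has volume at most $Ce^{-\delta s}$.

*Proof.* **Coordinates on $P_r$.** Let $b_\tau=\exp(\tau H_r)\in P_r$. Since $\chi(b_\tau)=-\tau$, every element of $P_r$ is uniquely $b_\tau\sigma$ with $\tau\in\mathbb R$, $\sigma\in S$. I claim that $e^{-\delta\tau}d\tau\,d\sigma$ is a right Haar measure on $P_r$, where $d\sigma$ is Haar measure on the unimodular group $S$. Invariance under right multiplication by $S$ is clear. Next, $b_\tau\sigma b_{\tau'}=b_{\tau+\tau'}(b_{-\tau'}\sigma b_{\tau'})$, and $\sigma\mapsto b_{-\tau'}\sigma b_{\tau'}$ multiplies $d\sigma$ by $|\det\mathrm{Ad}(b_{-\tau'})|_{\mathrm{Lie}\,S}|=e^{\delta\tau'}$, because $\mathrm{tr}(\mathrm{ad}\,H_r|_{\mathrm{Lie}\,S})=-\delta$.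 The shift $\tau\mapsto\tau+\tau'$ brings the factor $e^{-\delta\tau'}$, and the two cancel.

**Volume of the horoball quotient.** $P_r$ is transitive on $X$ with compact point stabilizers, so right Haar measure pushes forward under $g\mapsto r(0)g$ to a $P_r$-invariant Radon measure, i.e. a multiple of volume. By unfolding, the same holds for $P_r/(\Gamma\cap S)\to X/(\Gamma\cap S)$. As $f_r(r(0)b_\tau\sigma)=-\tau$, the full preimage of $\mathrm{Hor}_s=\{f_r\le-s\}$ is $\{\tau\ge s\}$. So
$$\mathrm{vol}(\mathrm{Hor}_s/(\Gamma\cap S))=C\int_s^\infty e^{-\delta\tau}d\tau\cdot\mathrm{vol}(S/(\Gamma\cap S))=C'e^{-\delta s}.$$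

**Passing to $X/\Gamma'$.** As $\Gamma\cap S\subset\Gamma'$, the image of $\mathrm{Hor}_s$ in $X/\Gamma'$ has volume at most $C'e^{-\delta s}$. By (2.1), $\{-f_{\bar r}\ge s\}\subset\mathrm{Hor}_{s-1}\Gamma=\bigcup_i\mathrm{Hor}_{s-1}\gamma_i\Gamma'$ with finitely many coset representatives $\gamma_i$. Each $\gamma_i$ is an isometry normalizing $\Gamma'$, so each piece has image of volume at most $C'e^{-\delta(s-1)}$. $\square$

**Lemma 6.2.** Assume (A2). For every compact $B\subset U_+$ and $\kappa\ge0$ there is $C$ with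
$$|\{\mathbf u\in B:\ -f_{\bar r}(\varrho(t)\mathbf u)\ge\beta t-\kappa\}|\le Ce^{-\delta\beta t}\qquad(t\ge0).$$

*Proof.* The idea is to thicken this subset of $U_+$ in the directions of $P_-$, which the flow does not expand. Let $A$ be the set in question and $W\subset P_-$ a compact neighborhood of $e$ such that $a_tWa_{-t}$, $t\ge0$, stays in a fixed compact set, by (5.2). For $w\in W$, $\mathbf u\in A$,
$$d(x_0a_tw\mathbf u,x_0a_t\mathbf u)=d(x_0a_twa_{-t},x_0)\le C_1,$$
so $-f_{\bar r}(x_0a_tw\mathbf u)\ge\beta t-\kappa-C_1$. By unfolding along $g\mapsto x_0g$ (compact fibers), Lemma 6.1 says that $\{g:-f_{\bar r}(x_0g)\ge\beta t-\kappa-C_1\}$ has image of measure at most $Ce^{-\delta\beta t}$ in $G/\Gamma'$. The number of $\gamma\in\Gamma'$ with $g\gamma\in a_tWB$ is the number with $a_t^{-1}g\gamma\in WB$, which is at most $\#\big(\Gamma'\cap(WB)^{-1}WB\big)<\infty$, uniformly in $g$ and $t$. Therefore, by Step 2 of Section 5, $m_{P_-}(W)|A|=m(WA)=m(a_tWA)\le Ce^{-\delta\beta t}$. $\square$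

**Upper bound in Theorem 2.** Assume (A1) and (A2). Brackets in $\mathrm{Lie}\,U_+$ would be scaled by $e^{2\lambda t}$, so they vanish: $U_+$ is abelian, $U_+\cong\mathbb R^D$, and $a_tya_{-t}=e^{\lambda t}y$. We write $U_+$ additively when (A1) holds.

First, apply (5.5) at $H_1$: $\delta\beta_0=\sum_{\alpha(H_r)>0}m_\alpha\alpha(H_1)$. In this sum $\alpha>0$, so $\alpha(H_1)\ge0$, and when $\alpha(H_1)>0$ it equals $\lambda$ by (A1). So $\delta\beta_0=\lambda c$.

Next fix a ball $B$ and let $A_n=\{\mathbf u\in B:-f_{\bar r}(\varrho(n)\mathbf u)\ge\beta n-1\}$. If $\mathbf u\in A_n$ and $|y|\le e^{-\lambda n}$, then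
$$d(\varrho(n)(y+\mathbf u),\varrho(n)\mathbf u)=d(x_0a_nya_{-n},x_0)\le C,$$
since $|a_nya_{-n}|\le1$. So the $e^{-\lambda n}$-neighborhood of $A_n$ lies in a set covered by Lemma 6.2 and has measure at most $Ce^{-\delta\beta n}$. Take a maximal $e^{-\lambda n}$-separated subset of $A_n$: the balls of half this radius are disjoint and lie in the neighborhood, so $A_n$ is covered by at most $Ce^{\lambda Dn-\delta\beta n}$ balls of radius $e^{-\lambda n}$. By (2.3), $\mathcal R_\beta\cap B\subset\limsup A_n$. For $s>D-\delta\beta/\lambda$ the series $\sum_ne^{(\lambda D-\delta\beta-\lambda s)n}$ converges. Hence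
$$\dim_H\mathcal R_\beta\le D-\frac\delta\lambda\beta=D-\frac c{\beta_0}\beta.\tag{6.1}$$

## 7. From one scale to a Cantor set of infinite measure

For the lower bound we shall build Cantor sets inside $\mathcal R_\beta$. This section isolates what has to be produced at a single scale. Identify $U_+$ with $\mathbb R^D$ by $\exp$, so that Haar measure is Lebesgue measure $|\cdot|$ up to a constant factor. $B(x,r)$ are closed Euclidean balls and $N(\cdot,\epsilon)$ closed Euclidean neighborhoods.

**Condition $(S_s)$.** There are $C_0\ge1$, $c_0>0$ such that for every closed ball $B\subset B(0,1)$ of radius $R$, every compact $Z\subset B$ with $|Z|\le c_0|B|$ and every $\eta\in(0,1)$ there are $0<\sigma\le\rho<\eta$, a finite family $\mathcal C$ of closed balls of radius $\sigma$ contained in $B$ and disjoint from $Z$, and a probability measure $\nu$, a convex combination of the normalized Lebesgue measures on the balls of $\mathcal C$, with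

* (S1) for each $B'\in\mathcal C$ there is $T\ge1/\eta$ with $-f_{\bar r}(\varrho(T)\mathbf u)\ge\beta T$ for all $\mathbf u\in B'$;
* (S2) distinct balls of $\mathcal C$ are at distance $\ge\sigma$;
* (S3) $\big|\bigcup_{B'\in\mathcal C}N(B',\sigma)\big|\le\eta$;
* (S4) $\nu(B(x,r))\le C_0(r/R)^D$ if $r\ge\rho$, and $\nu(B(x,r))\le C_0R^{-D}r^s$ if $0<r\le\rho$.

*A model for (S4).* Take $D=1$, forget (S1), and let $B$ have length $2R$. Put one interval of radius $\tau=\rho^\omega$ ($\omega>1$) at each point of a grid of step $4\rho$ well inside $B$, with equal weights, comparable to $\rho/R$. For $r\ge\rho$ the mass of $B(x,r)$ is at most $C(r/\rho)(\rho/R)$. For $r\le\rho$ boundedly many intervals are met and the mass is at most $CR^{-1}\rho\min(1,r/\tau)$. With $s=1/\omega$: if $r\ge\tau$, then $\rho=\tau^s\le r^s$; if $r\le\tau$, then $\rho r/\tau=\tau^s(r/\tau)\le r^s$. So (S4) holds with $s=1/\omega$.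

If one nests families $\mathcal C$ inside each other, one generation produces at radii just below $\rho$ the bound $C_0R^{-D}r^s$, with a constant that may be huge because $R$ is small. To get $\mathcal H^s=\infty$ we need the constant to be small. The remedy is to use many scales at once inside the same ball $B$, each carrying a small share of the mass. The forbidden set $Z$ keeps the scales apart.

**Proposition 7.1.** If $0<s<D$ and $(S_s)$ holds, then $\mathcal H^s(\mathcal R_\beta)=\infty$.

*Proof.* **Step 1: layering scales makes the constant small.** Claim: for every ball $B\subset B(0,1)$ of radius $R$, $\epsilon\in(0,1)$, $n\ge1$ there is a finite family $\mathcal C$ of closed balls in $B$ of radii $\le\epsilon$, each satisfying the condition in (S1) with some $T\ge n$, with mutual distances at least the larger of the two radii, and weights $p_{B'}$ of sum $1$ such that $\nu_B=\sum p_{B'}\mathrm{Leb}_{B'}$ (normalized) satisfies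
$$\nu_B(B(x,r))\le C_0(r/R)^D+\epsilon r^s\qquad\forall x,\ \forall r>0.\tag{7.1}$$
Take an integer $J$ with $C_0R^{-D}/J\le\epsilon$. Choose $\mathcal C_1,\dots,\mathcal C_J$ successively by $(S_s)$, with parameters $\rho_j,\sigma_j$, measures $\nu_j$, forbidden sets $Z_j=B\cap\bigcup_{i<j}\bigcup_{B'\in\mathcal C_i}N(B',\sigma_i)$, and $\eta_j\le\min(\epsilon,1/n,c_0|B|/J)$, and also $\eta_j\le\sigma_{j-1}/4$ for $j\ge2$. By (S3), $|Z_j|\le\sum_{i<j}\eta_i\le c_0|B|$, so the choice is possible. Note $\sigma_j\le\rho_j<\eta_j\le\sigma_{j-1}/4$. Put $\mathcal C=\bigcup\mathcal C_j$ and $\nu_B=\frac1J\sum\nu_j$. Balls of $\mathcal C_j$ avoid $Z_j$, so balls of $\mathcal C_i,\mathcal C_j$ with $i<j$ are at distance $\ge\sigma_i\ge\sigma_j$; within one $\mathcal C_j$ use (S2).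

Now consider $B(x,r)$. The indices with $\rho_j\le r$ contribute in total at most $C_0(r/R)^D$. Suppose two indices $i<i'$ with $\rho_i,\rho_{i'}>r$ contribute. Then $B(x,r)$ meets balls at distance $\ge\sigma_i$, so $2r\ge\sigma_i\ge\sigma_{i'-1}\ge4\eta_{i'}>4\rho_{i'}>4r$, absurd. So at most one such index contributes, and its share is at most $\frac1JC_0R^{-D}r^s\le\epsilon r^s$.

**Step 2: the Cantor set.** Fix $\epsilon\in(0,1)$ and let $\mathcal B_0=\{B(0,1)\}$. Given $\mathcal B_n$, apply Step 1 to each $B\in\mathcal B_n$, of radius $R_B$, with the integer $n+1$ and a parameter $\epsilon_B\le\min(\epsilon,\frac1{n+1})$ such that $C_0R_B^{-D}\epsilon_B^{D-s}\le\epsilon$. The resulting balls, the children of the $B\in\mathcal B_n$, form $\mathcal B_{n+1}$; balls of one $\mathcal B_n$ are disjoint. Let $K=\bigcap_n\bigcup\mathcal B_n$, and let $\mu$ be the probability measure on $K$ with $\mu(B')=\mu(B)p_{B'}$ for children $B'$ of $B$. By (S1), each point of $K$ has depth $\ge\beta T$ at times $T\ge n$ for every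 $n$, so $K\subset\mathcal R_\beta$. If $B'\in\mathcal B_n$, $n\ge1$, is a child of $B$, then $R_{B'}\le\epsilon_B$ and (7.1) give
$$\mu(B')\le\nu_B(B')\le C_0(R_{B'}/R_B)^D+\epsilon R_{B'}^s\le2\epsilon R_{B'}^s.\tag{7.2}$$

**Step 3: the measure of balls.** Let $r_0=\min(\frac12,\epsilon^{1/(D-s)})$, $r\le r_0$, and $\mu(B(x,r))>0$. If $B(x,r)$ met only one ball of each $\mathcal B_n$, then (7.2) would give $\mu(B(x,r))=0$, since the radii tend to $0$. Let $n\ge0$ be the first integer such that $B(x,r)$ meets at least two balls of $\mathcal B_{n+1}$. It meets a single $B\in\mathcal B_n$, and the balls of $\mathcal B_{n+1}$ that it meets are children of $B$.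

If $R_B<r$, then $n\ge1$ because $r\le\frac12$, and $\mu(B(x,r))\le\mu(B)\le2\epsilon R_B^s\le2\epsilon r^s$.

If $r\le R_B$, each child that is met has radius at most its distance to another child that is met, so at most $2r$, and lies in $B(x,5r)$. Hence
$$\mu(B(x,r))\le\mu(B)\nu_B(B(x,5r))\le\mu(B)\big(C_05^D(r/R_B)^D+5^D\epsilon r^s\big).$$
For $n\ge1$, (7.2) and $(r/R_B)^D\le(r/R_B)^s$ bound this by $(2C_0+1)5^D\epsilon r^s$. For $n=0$ we have $R_B=1$ and $r^D\le\epsilon r^s$, and the bound is $(C_0+1)5^D\epsilon r^s$.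

So $\mu(B(x,r))\le C_3\epsilon r^s$ for all $x$ and $r\le r_0$, with $C_3$ independent of $\epsilon$. Any set of diameter $r$ lies in a ball of radius $r$, and points have measure zero, so every cover of $K$ by sets of diameter $\le r_0$ has $\sum(\mathrm{diam})^s\ge1/(C_3\epsilon)$ (the mass distribution principle). Hence $\mathcal H^s(\mathcal R_\beta\cap B(0,1))\ge1/(C_3\epsilon)$. Let $\epsilon\to0$. $\square$

## 8. Returns to $g_0$ and the local picture

To apply Proposition 7.1 we need many $\mathbf u$ for which the translated ray enters the deep part of the cusp. The plan is: at a time $t_0$ the point $a_{t_0}\mathbf u$ is close to $g_0$ modulo $\Gamma'$, and from then on the ray follows $\varrho_1$ closely and sinks at speed $\beta_0$.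

**Lemma 8.1.** Let $\Omega\ni g_0$ be open in $G$. There is $c_2>0$ such that for every ball $B\subset U_+$ and all $t\ge t(B)$, $|\{\mathbf u\in B:a_t\mathbf u\in\Omega\Gamma'\}|\ge c_2|B|$.

*Proof.* By (5.2) choose an open $\Omega_1\ni g_0$ and a compact neighborhood $W$ of $e$ in $P_-$, small, with $a_tW^{-1}a_{-t}\Omega_1\subset\Omega$ for all $t\ge0$. If $w\in W$, $\mathbf u\in B$ and $a_tw\mathbf u\in\Omega_1\Gamma'$, then $a_t\mathbf u=(a_tw^{-1}a_{-t})a_tw\mathbf u\in\Omega\Gamma'$. By Fubini in the product coordinates,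
$$m\{g\in WB:a_tg\in\Omega_1\Gamma'\}\le m_{P_-}(W)\,|\{\mathbf u\in B:a_t\mathbf u\in\Omega\Gamma'\}|.$$
The left side is $\int_{G/\Gamma'}\Phi(x)\,1_{\Omega_1\Gamma'/\Gamma'}(a_tx)\,dx$, where $\Phi(g\Gamma')=\sum_{\gamma\in\Gamma'}1_{WB}(g\gamma)$ is bounded. As $\Gamma'$ is irreducible and $a_t\to\infty$ in $G$, the action of $a_t$ on $G/\Gamma'$ is mixing (Howe–Moore; Zimmer, *Ergodic Theory and Semisimple Groups*, §2.2). So the left side tends to $m_{P_-}(W)|B|\,m(\Omega_1\Gamma'/\Gamma')/m(G/\Gamma')$. Let $c_2$ be half of the last quotient; it does not depend on $B$. $\square$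

Irreducibility is really used. For $PSL_2(\mathbb Z)^2$ and $a_t$ acting in the first factor only, the second coordinate never moves.

**Near $g_0$.** Let $U_0=\{v\in U_+:g_0^{-1}vg_0\in S\}$. For $v\in U_0$ near $e$ and $h$ near $g_0$ the element $vg_0h^{-1}$ is near $e$, so by Step 2 of Section 5 we can write
$$vg_0h^{-1}=p(v,h)\,\varphi(v,h),\qquad p\in P_-,\ \varphi\in U_+,\qquad\varphi(v,g_0)=v,$$
smoothly. For $t\ge0$, $x_0a_t\varphi h=x_0a_tp^{-1}vg_0$. Its distance to $x_0a_tvg_0$ is $d(x_0a_tp^{-1}a_{-t},x_0)$, bounded by (5.2). And $x_0a_tvg_0=\varrho_1(t)\,g_0^{-1}vg_0$, where $f_r=-\beta_0t$ because $g_0^{-1}vg_0\in S$. Finally, if $y=y'\varphi(v,h)$ with $y'\in U_+$ and $a_ty'a_{-t}$ in a fixed compact set, then $d(x_0a_tyh,x_0a_t\varphi h)=d(x_0a_ty'a_{-t},x_0)$ is bounded. So there is a uniform $C_*\ge0$ with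
$$-f_r(x_0a_tyh)\ge\beta_0t-C_*\quad\text{for }y=y'\varphi(v,h),\ t\ge0,\ a_ty'a_{-t}\text{ in the fixed compact set}.\tag{8.1}$$

**Transfer.** Let $\mathbf u_0\in U_+$, $a_{t_0}\mathbf u_0\gamma=h$ with $\gamma\in\Gamma'$, and $\mathbf u=(a_{-t_0}ya_{t_0})\mathbf u_0$. Then $\varrho(t_0+t)\mathbf u\gamma=x_0a_{t_0+t}a_{-t_0}ya_{t_0}\mathbf u_0\gamma=x_0a_tyh$, so
$$-f_{\bar r}(\varrho(t_0+t)\mathbf u)\ge-f_r(x_0a_tyh).\tag{8.2}$$
The right time to look is
$$T=\frac{\beta_0t_0+C_*}{\beta_0-\beta}\ (\ge t_0),\qquad\text{so that}\qquad\beta_0(T-t_0)-C_*=\beta T.\tag{8.3}$$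

## 9. One ball per return is not enough: plates

Assume (A1). Put $\rho=e^{-\lambda t_0}$, $\tau=e^{-\lambda T}$ and $\omega=\beta_0/(\beta_0-\beta)>1$; by (8.3), $\tau=c_1\rho^\omega$ with a constant $c_1\in(0,1]$. The first construction one would try imitates Section 1: near each return point $y$ (separated by about $\rho$) keep the one ball of radius $\tau$ about $y+\rho\varphi(e,h)$. By (8.1)–(8.3) it satisfies (S1), and as in the model it carries mass comparable to $R^{-D}\rho^D$. Now (S4) at $r=\tau$ requires $\rho^D\le C\tau^s$, i.e. $s\le D/\omega=D(1-\beta/\beta_0)$. This is exactly where the approach stops: the upper bound (6.1) is $D-c\beta/\beta_0$, which is larger whenever $c<D$. In Example 2 with $m=n=2$ one has $D=4$, $c=2$, $\beta_0=1/\sqrt3$, so the attempt gives $4-4\sqrt3\beta$ against the upper bound $4-2\sqrt3\beta$.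

What was thrown away is in (8.1): not only one point but the whole set $\varphi(U_0,h)$ follows $\varrho_1$ at full depth, since moving $\varrho_1(t)$ by $S$ does not change $f_r$. Each return carries a plate of dimension $D-c$, and we should fill the plate with balls of radius $\tau$.

**Lower bound in Theorem 2.** Write $U_+=\mathbb R^D$ with $a_tya_{-t}=e^{\lambda t}y$. The element $g_0^{-1}a_tg_0=\exp(tH_1)\in P_r$ normalizes $S=\ker\chi$, so the closed subgroup $U_0$ is invariant under all positive dilations. Hence $U_0$ is a linear subspace, of dimension $k=D-c$ by (5.4). With $d=D-c\beta/\beta_0$ we have $d-k=c(1-\beta/\beta_0)>0$ and $0<d<D$, by $c\ge1$. We show that $(S_d)$ holds; then Proposition 7.1 gives $\mathcal H^d(\mathcal R_\beta)=\infty$.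

**Step 1: constants.** As $\varphi(v,g_0)=v$ and $\varphi$ is smooth, there are $\eta_0>0$ and a neighborhood $\Omega$ of $g_0$ such that for $h\in\Omega$ the map $v\mapsto\varphi(v,h)$ on $\{v\in U_0:|v|\le\eta_0\}$ is 2-bi-Lipschitz with values in $B(0,\frac12)$, and (8.1) holds for all $|e^{\lambda t}y'|\le1$. Let $c_2$ be given by Lemma 8.1 for $\Omega$, and $c_0=c_22^{-D-2}$.

**Step 2: return points away from $Z$.** Let $B=B(z,R)$, $Z$, $\eta$ be given and $t_0$ large; put $\sigma=\tau$. The set $\{\mathbf u\in B(z,R/2):a_{t_0}\mathbf u\in\Omega\Gamma'\}$ has measure at least $c_22^{-D}|B|=4c_0|B|$. As $Z$ is compact with $|Z|\le c_0|B|$, we have $|N(Z,2\rho)|\le2c_0|B|$ for $\rho$ small. Let $Y$ be a maximal $4\rho$-separated subset of the difference of the two sets. The balls $B(y,4\rho)$ cover a set of measure at least $2c_0|B|$, and the balls of radius $\rho$ are disjoint, so $c_3R^D\rho^{-D}\le\#Y\le C\rho^{-D}$ with $c_3>0$ independent of $B,Z,\eta$.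

**Step 3: fill the plates.** For $y\in Y$ choose $\gamma\in\Gamma'$ with $h_y=a_{t_0}y\gamma\in\Omega$. Let $v_1,\dots,v_{n_y}$ be a maximal $6\tau/\rho$-separated subset of $\{v\in U_0:|v|\le\eta_0\}$; then $c_4(\rho/\tau)^k\le n_y\le C(\rho/\tau)^k$ with a constant $c_4>0$. Let $\mathcal C$ consist of the balls of radius $\tau$ centered at $y+\rho\varphi(v_i,h_y)$, each with weight $1/(\#Y\,n_y)$.

**Step 4: (S1).** A point of such a ball is $y+\rho(\varphi(v_i,h_y)+y')$ with $|y'|\le\tau/\rho=e^{-\lambda(T-t_0)}$. By (8.1) and (8.2) with $t=T-t_0$ its depth at time $T$ is at least $\beta_0(T-t_0)-C_*=\beta T$, and $T\ge t_0\ge1/\eta$.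

**Step 5: (S2) and (S3).** For the same $y$ the centers are at least $\rho\cdot\frac12\cdot6\tau/\rho=3\tau$ apart; for different $y$ at least $4\rho-\rho\ge3\tau$. So the balls are at distance at least $\tau=\sigma$. The balls lie in $B(y,\frac32\rho)$, hence in $B$ and off $Z$ for $\rho$ small. The measure in (S3) is at most $C\rho^{-D}(\rho/\tau)^k\tau^D=C(\tau/\rho)^c\to0$, since $c\ge1$.

**Step 6: (S4).** If $r\ge\rho$, balls attached to at most $C(r/\rho)^D$ points $y$ are met, each $y$ has mass $1/\#Y\le CR^{-D}\rho^D$, and the total is at most $C(r/R)^D$.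

If $\tau\le r\le\rho$, boundedly many $y$ are involved. For each, the $v_i$ involved have mutual distances at most $8r/\rho$ and are $6\tau/\rho$-separated in dimension $k$, so there are at most $C(r/\tau)^k$ of them. The mass is at most
$$CR^{-D}\rho^D(r/\tau)^k(\tau/\rho)^k=CR^{-D}r^k\rho^{D-k}\le C'R^{-D}r^k\tau^{(D-k)/\omega}=C'R^{-D}r^k\tau^{d-k}\le C'R^{-D}r^d,$$
using $(D-k)/\omega=c(1-\beta/\beta_0)=d-k>0$.

If $r\le\tau$, boundedly many balls are met. Each has mass at most $CR^{-D}\tau^k\rho^{D-k}\le C'R^{-D}\tau^d$, so $\nu(B(x,r))\le CR^{-D}\tau^d(r/\tau)^D\le CR^{-D}r^d$, as $d<D$.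

So $(S_d)$ holds and $\mathcal H^d(\mathcal R_\beta)=\infty$, using only (A1). Under (A2) as well, (6.1) gives $\dim_H\mathcal R_\beta=d$, and $\delta\beta_0=\lambda c$ was shown there. Finally $d=(1-\beta)D$ if and only if $c/\beta_0=D$, if and only if $\delta=\lambda D$, independently of $\beta$. Theorem 2 is proved. $\blacksquare$

## 10. Rank one: boxes instead of balls

In rank one the chamber is a ray, so $\varrho_1=r$, $H_1=H_r$ and $\beta_0=1$. If the metric of $X$ is multiplied by a constant, $t$ and $f$ are both multiplied by it, and neither $\mathcal R_\beta$ nor $\beta$ changes. So assume $\alpha(H_1)=1$. The positive roots are $\alpha$ and, if $q>0$, $2\alpha$. Then $D=c=p+q$ and $\delta=p+2q=Q$. The case $q=0$ is that of real hyperbolic spaces, and $p\ge1$ always.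

**Step 1: (A2) always holds.** By Garland–Raghunathan (Ann. of Math. 92 (1970)), $\mathcal V$ is the union of a compact set and finitely many cusps, which are quotients of horoballs with disjoint $\Gamma$-translates, the stabilizer in $\Gamma$ of such a horoball acting cocompactly on its horosphere. The ray $\bar r$ is an isometric embedding, so it leaves every compact set, and by connectedness $r(t)$ eventually stays in one such horoball, based at a point $\xi$. If $r(\infty)\ne\xi$, join $\xi$ to $r(\infty)$ by a geodesic, which is possible in rank one. The Busemann function at $\xi$ grows linearly along it toward $r(\infty)$, hence also along $r$, which would leave the horoball. So $r(\infty)=\xi$, and the horoball is a sublevel set of $f_r$. The same argument shows that an isometry preserving the horoball fixes $\xi$. For $g\in G$ this means $g\in P_r$ with $\chi(g)=0$, i.e. $g\in S$; conversely $S$ preserves the horoball. So $\Gamma\cap S$ has finite index in the stabilizer of the horoball in $\Gamma$ and acts cocompactly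 on the horosphere. As $S$ is transitive on the horosphere with compact stabilizers, $\Gamma\cap S$ is discrete and cocompact in $S$, hence a lattice.

**Step 2: part 1.** If $q=0$, (A1) holds with $\lambda=1$, and $\delta=p=D=\lambda D$. Apply Theorem 2.

**Step 3: coordinates when $q>0$.** Now $\mathrm{Lie}\,U_+=V_1\oplus V_2$ with $\dim V_1=p$, $\dim V_2=q$, and
$$(x,z)(x',z')=(x+x',\,z+z'+\tfrac12[x,x']),\qquad a_{-t}(x,z)a_t=D_\rho(x,z)=(\rho x,\rho^2z),\quad\rho=e^{-t}.$$
Choose Euclidean norms with $|[x,x']|\le|x||x'|$, and let $\mathrm{Box}(a)=\{|x|\le a,|z|\le a^2\}$. Then $\mathrm{Box}(a)^{-1}=\mathrm{Box}(a)$, $|\mathrm{Box}(a)|=\mathrm{const}\cdot a^Q$, $D_\rho\mathrm{Box}(a)=\mathrm{Box}(\rho a)$, and $\mathrm{Box}(a)\mathrm{Box}(b)\subset\mathrm{Box}(a+b)$ because $a^2+b^2+\frac12ab\le(a+b)^2$. For the complex hyperbolic plane $p=2$, $q=1$, $U_+$ is the Heisenberg group, $D=3$ and $Q=4$: a box of size $\rho$ has sides $\rho,\rho,\rho^2$. Let $L\ge1$ be a bi-Lipschitz constant, on a large fixed ball, of the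 right translations by elements of a large fixed ball (large enough for all points occurring below).

**Step 4: upper bound.** The covering of Section 6 now uses boxes, and a box can be covered economically in two ways. Let $A_n$ be as there. If $\mathbf u\in A_n$ and $y\in\mathrm{Box}(e^{-n})$, then $d(x_0a_ny\mathbf u,x_0a_n\mathbf u)=d(x_0a_nya_{-n},x_0)\le C$ since $a_nya_{-n}\in\mathrm{Box}(1)$. So by Lemma 6.2, $|\mathrm{Box}(e^{-n})A_n|\le Ce^{-Q\beta n}$. Take a maximal set of $\mathbf u_j\in A_n$ with disjoint $\mathrm{Box}(e^{-n})\mathbf u_j$; there are at most $Ce^{Qn-Q\beta n}$ of them, and by maximality the sets $\mathrm{Box}(2e^{-n})\mathbf u_j$ cover $A_n$. Each has diameter at most $Ce^{-n}$. Each is also covered by $Ce^{pn}$ sets of diameter at most $e^{-2n}$: cover the $V_1$-ball of radius $2e^{-n}$ by $Ce^{pn}$ pieces of size $e^{-2n}$ and the $V_2$-ball of radius $4e^{-2n}$ by boundedly many, then translate. The first cover gives a convergent sum for $s>Q(1-\beta)$, the second for $2s>Q(1-\beta)+p$.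 Hence
$$\dim_H\mathcal R_\beta\le\min\Big\{Q(1-\beta),\ \frac{Q(1-\beta)+p}2\Big\}.\tag{10.1}$$

**Step 5: the exponent for the lower bound.** Put $\omega=1/(1-\beta)$ and
$$s_*=\begin{cases}\min\{Q(1-\beta),\ \frac{Q(1-\beta)+p}2\},&\beta\ge\frac12,\\[2pt]\min\{p(1-\beta)+q,\ \frac{Q+(2-\omega)p}2,\ \frac{Q(1-\beta)+p}2\},&\beta<\frac12.\end{cases}$$
Then $s_*>0$ (for $\beta<\frac12$ we have $\omega<2$), and $s_*\le\frac{Q(1-\beta)+p}2<\frac{Q+p}2=D$. We claim that $(S_{s_*})$ holds.

**Step 6: boxes of good points.** Use (8.1) with $v=e$ and the fixed compact set $\mathrm{Box}(1)$: for $h$ in a neighborhood $\Omega$ of $g_0$ the element $y_h=\varphi(e,h)$ lies in $\mathrm{Box}(1)$, and $-f_r(x_0a_tyh)\ge t-C_*$ for $y\in\mathrm{Box}(e^{-t})y_h$. Let $B=B(z,R)$, $Z$, $\eta$ be given. For $t_0$ large let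
$$\rho=e^{-t_0},\quad T=\frac{t_0+C_*}{1-\beta},\quad\tau=e^{-T}=c_1\rho^\omega\le\rho\ (c_1\in(0,1]\text{ constant}),\quad\sigma=\frac{\tau^2}{8L}.$$
With $c_0=c_22^{-D-2}$, Lemma 8.1 shows as in Section 9 that the set of $\mathbf u\in B(z,R/2)$ with $a_{t_0}\mathbf u\in\Omega\Gamma'$ and distance greater than $5L\rho$ from $Z$ has measure at least $2c_0|B|$ for $\rho$ small. Let $Y$ be a maximal subset of it with $u'\notin\mathrm{Box}(8\rho)u$ for distinct $u,u'\in Y$. The sets $\mathrm{Box}(4\rho)u$ are disjoint: $bu=b'u'$ would give $u'\in\mathrm{Box}(8\rho)u$. The sets $\mathrm{Box}(8\rho)u$ cover. So $c_5R^D\rho^{-Q}\le\#Y\le C\rho^{-Q}$ with a constant $c_5>0$.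

For $u\in Y$ with $a_{t_0}u\gamma=h\in\Omega$, $\gamma\in\Gamma'$, put
$$u_1=D_\rho(y_h)u\in\mathrm{Box}(\rho)u,\qquad E_u=\mathrm{Box}(\tau)u_1\subset\mathrm{Box}(2\rho)u.$$
As $D_\rho$ is an automorphism, $E_u=D_\rho\big(\mathrm{Box}(e^{-(T-t_0)})y_h\big)u$, so by (8.2) every $\mathbf u\in E_u$ has depth at least $T-t_0-C_*=\beta T$ at time $T$. Points of $\mathrm{Box}(2\rho)$ have norm at most $5\rho$, so $E_u\subset B(u,5L\rho)$, which for $\rho$ small lies in $B$ and off $Z$.

**Step 7: fill each box with balls.** The box $E_u$ is long (size $\tau$) in $p$ directions and short ($\tau^2$) in $q$ directions, so we use balls of radius about $\tau^2$. Let $x_i\in V_1$, $|x_i|\le\tau/2$, be a maximal $3\tau^2/8$-separated set; its number of elements is between two constant multiples of $\tau^{-p}$. Put $v_i=(x_i,0)$ and $w_i=v_iu_1$. Let $\mathcal C$ be the family of all balls $B(w_i,\sigma)$, $u\in Y$, and let $\nu$ give mass $1/\#Y$ to each $u$, equally distributed among its balls.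

**Step 8: (S1), (S2), (S3).** We have $B(w_i,\sigma)u_1^{-1}\subset B(v_i,L\sigma)\subset\mathrm{Box}(\tau)$, since $L\sigma=\tau^2/8$ and $\tau/2+\tau^2/8\le\tau$. So $B(w_i,\sigma)\subset E_u$, which gives (S1) and the position of the balls. For one $u$, $|w_i-w_j|\ge\frac1L\cdot\frac{3\tau^2}8=3\sigma$, so the balls are at distance at least $\sigma$. For $u\ne u'$ suppose points $bu$, $b'u'$ with $b,b'\in\mathrm{Box}(2\rho)$ were at distance less than $\sigma$. Then $g=(b'u')(bu)^{-1}$ has $|g|\le L\sigma=\tau^2/8$, so $g\in\mathrm{Box}(\rho)$ and $b'u'=gbu\in\mathrm{Box}(3\rho)u\cap\mathrm{Box}(2\rho)u'=\emptyset$, absurd. The measure in (S3) is at most $C\rho^{-Q}\tau^{-p}\tau^{2D}=C(\tau/\rho)^Q\to0$, as $2D-p=Q$.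

**Step 9: a mass bound for balls.** Let $A=B(x,r)$ meet the support of $\nu$. For $r\ge1$ (S4) is trivial, since $\nu(A)\le1\le(r/R)^D$. Let $r\le1$ and fix $a_0\in A\cap\bigcup E_u$. If $E_u$ meets $A$ in $a=bu$, $b\in\mathrm{Box}(2\rho)$, then $\mathrm{Box}(\rho)u=\mathrm{Box}(\rho)b^{-1}a\subset\mathrm{Box}(3\rho)A\subset\mathrm{Box}(3\rho)B(0,2Lr)a_0$. By the product formula the elements of $\mathrm{Box}(3\rho)B(0,2Lr)$ have first coordinate at most $3\rho+2Lr$ and second at most $9\rho^2+2Lr+3\rho Lr$ in norm, so this set has measure at most $C(\rho+r)^p(\rho^2+r)^q$. The sets $\mathrm{Box}(\rho)u$ are disjoint, of measure comparable to $\rho^Q$. So the number of $u$ with $E_u\cap A\ne\emptyset$ is at most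
$$Cr^D\rho^{-Q}\ (r\ge\rho),\qquad C\rho^pr^q\rho^{-Q}=C(r/\rho^2)^q\ (\rho^2\le r\le\rho),\qquad C\ (r\le\rho^2).$$
Each $E_u$ has mass at most $CR^{-D}\rho^Q$. For $r\ge\sigma$, the balls of $E_u$ meeting $A$ have $w_i\in B(x,2r)$, so the $x_i$ lie in a set of diameter at most $4Lr$ and number at most $C(r/\tau^2)^p$; the fraction of $E_u$ in $A$ is at most $C\min(1,(r/\tau)^p)$. For $r\le\sigma$ boundedly many balls are met, each contributing at most a fraction $(r/\sigma)^D$ of itself, and the fraction is at most $C\tau^p(r/\tau^2)^D$. Hence $\nu(A)\le C(r/R)^D$ for $r\ge\rho$, and $\nu(A)\le CR^{-D}\Psi(r)$ for $r\le\rho$, where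
$$\Psi(r)=\begin{cases}\rho^Q\max\big(1,(r/\rho^2)^q\big)\min\big(1,(r/\tau)^p\big),&\tau^2\le r\le\rho,\\ \rho^Q\tau^p(r/\tau^2)^D,&r\le\tau^2.\end{cases}$$
Here $\tau^2\le\rho^2$, and for $\sigma\le r\le\tau^2$ the two kinds of bound agree up to constants, because $\sigma=\tau^2/(8L)$.

**Step 10: (S4).** We need $\Psi(r)\le Cr^s$ for $s=s_*$ and $r\le\rho$. On $(0,\tau^2]$ the function $\Psi(r)r^{-s}$ increases, since $s<D$; between consecutive break points it is a power of $r$, hence monotone. So only $r\in\{\tau^2,\tau,\rho^2,\rho\}$ matter. Recall $\tau=c_1\rho^\omega$.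

* At $r=\rho$: $\Psi=\rho^{Q-q}=\rho^D$; we need $s\le D$.
* At $r=\tau^2$: $\Psi=\rho^Q\tau^p\le C\tau^{Q/\omega+p}$; we need $2s\le Q(1-\beta)+p$.
* If $\omega\ge2$ ($\beta\ge\frac12$), then $\tau\le\rho^2$. At $r=\rho^2$, $\Psi=\rho^Q$; we need $2s\le Q$. At $r=\tau$, $\Psi=\rho^Q\le C\tau^{Q/\omega}$; we need $s\le Q(1-\beta)$.
* If $\omega<2$ ($\beta<\frac12$), then $\rho^2\le\tau$ for $\rho$ small. At $r=\tau$, $\Psi=\rho^Q(\tau/\rho^2)^q=\rho^p\tau^q$; we need $s\le p(1-\beta)+q$. At $r=\rho^2$, $\Psi=\rho^Q(\rho^2/\tau)^p$; we need $2s\le Q+(2-\omega)p$.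

For $\beta\ge\frac12$, $s_*\le Q(1-\beta)\le Q/2$, so all conditions hold; for $\beta<\frac12$ they hold by the definition of $s_*$. This proves the claim, and Proposition 7.1 gives $\mathcal H^{s_*}(\mathcal R_\beta)=\infty$, so $\dim_H\mathcal R_\beta\ge s_*$. For $\beta\ge\frac12$, $s_*$ is the bound (10.1), and part 2 follows. For $\beta<\frac12$ the two bounds $s_*\le\dim_H\mathcal R_\beta\le\min\{Q(1-\beta),\frac{Q(1-\beta)+p}2\}$ are what we have.

**Step 11: part 3.** It suffices that $s_*>(p+q)b$ with $b=1-\beta\in(0,1)$. Since $p,q>0$: $Qb>(p+q)b$, $pb+q>(p+q)b$, and $\frac{Qb+p}2-(p+q)b=\frac{p(1-b)}2>0$. For $b\in(\frac12,1)$,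
$$\tfrac12\Big(Q+\big(2-\tfrac1b\big)p\Big)-(p+q)b=p\,\frac{(2b-1)(1-b)}{2b}+q(1-b)>0.$$
So all terms in the minima defining $s_*$ exceed $(p+q)b=(1-\beta)\dim U_+$. With part 1, (2.4) holds in rank one if and only if $X$ is real hyperbolic. $\blacksquare$

For the complex hyperbolic plane and $\beta\ge\frac12$ the value is $\min\{4(1-\beta),\,2(1-\beta)+1\}=4(1-\beta)$, against the proposed $3(1-\beta)$.

## 11. Two families computed

**Example 1: the Hilbert modular group.** In Theorem 1, $U_+$ is one-dimensional and $a_t$ scales it by $e^t$, so (A1) holds with $\lambda=1$. An element of $S$ fixes $r(\infty)$, hence the point $\infty$ of each factor, and preserves $y_1y_2$. So $S$ consists of the pairs of upper triangular matrices with diagonal entries $a_j,a_j^{-1}$ and $|a_1a_2|=1$. The group $\Gamma\cap S$ contains the translations by $O$, cocompact in $\mathbb R^2$, and the diagonal matrices with entries $\varepsilon^k,\varepsilon^{-k}$, whose images are cocompact in $\{|a_1a_2|=1\}$ modulo signs (Dirichlet's unit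 theorem; here one sees it directly). So (A2) holds. Since $D=c=1$ and $\beta_0=1/\sqrt2$, Theorem 2 gives $\dim_H\mathcal R_\beta=1-\sqrt2\beta$ and $\mathcal H^d(\mathcal R_\beta)=\infty$.

**Example 2: $SL_N(\mathbb Z)$.** Let $X=SO(N)\backslash SL_N(\mathbb R)$, with metric $\langle H,H'\rangle=\mathrm{tr}(HH')$ on diagonal matrices, $x_0=SO(N)$, $N=m+n$,
$$H_r=\kappa(1,\dots,1,-(N-1)),\quad\kappa=\frac1{\sqrt{N(N-1)}},\qquad H_1=\sqrt{\frac{mn}N}\Big(\underbrace{\tfrac1m,\dots,\tfrac1m}_m,\underbrace{-\tfrac1n,\dots,-\tfrac1n}_n\Big),$$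
$r(t)=x_0\exp(tH_r)$ and $\varrho(t)=x_0\exp(tH_1)$. Both directions have norm $1$ and nonincreasing entries, so they lie in a common closed chamber; hence $\varrho_1=\varrho$ and $g_0=e$.

*The Busemann function.* For diagonal $H$ of trace zero, $f_r(x_0\exp H)=-\langle H,H_r\rangle=\kappa NH_N$. Lower unipotent matrices lie in $S$, by (5.3), and fix the last basis vector $e_N$. So $f_r$ and the function $x_0g\mapsto\log|ge_N|$, which is well defined on $SO(N)\backslash SL_N(\mathbb R)$, are both invariant under them. By the Iwasawa decomposition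
$$f_r(x_0g)=\kappa N\log|ge_N|=\sqrt{\tfrac N{N-1}}\,\log|ge_N|.$$

*The ray is minimizing.* For $\gamma\in SL_N(\mathbb Z)$ the vector $\gamma e_N$ is integral and nonzero, so for $s\ge0$ we have $|\exp(sH_r)\gamma e_N|\ge e^{-s\kappa(N-1)}$ and $f_r(r(s)\gamma)\ge-s\kappa^2N(N-1)=-s$. Use (2.2).

*The conditions.* If $|hge_N|=|he_N|$ for all $h\in SL_N(\mathbb R)$, then $ge_N=\pm e_N$; so $S$ is the image of $\{g:ge_N=\pm e_N\}$. The subgroup $ge_N=e_N$ is $SL_{N-1}(\mathbb R)\ltimes\mathbb R^{N-1}$, in which $SL_{N-1}(\mathbb Z)\ltimes\mathbb Z^{N-1}$ is a lattice: (A2). The roots positive on $H_1$ are $(i,j)$ with $i\le m<j$, all with the same value $\sqrt{mn/N}\,(\frac1m+\frac1n)$. So (A1) holds, $U_+=M_{m\times n}(\mathbb R)$ and $D=mn$.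

*The numbers.* The roots positive on $H_r$ are $(i,N)$, $i<N$. Positive on both are $(i,N)$ with $i\le m$, so $c=m$. Further
$$\beta_0=\langle H_1,H_r\rangle=\kappa\sqrt{\tfrac{mn}N}\Big(1-\tfrac{n-1}n+\tfrac{N-1}n\Big)=\kappa\sqrt{\tfrac{mn}N}\cdot\tfrac Nn=\sqrt{\frac m{n(N-1)}}>0.$$
Theorem 2 gives
$$\dim_H\mathcal R_\beta=mn-\frac m{\beta_0}\beta=mn-\beta\sqrt{mn(m+n-1)}.$$
This equals $(1-\beta)mn$ if and only if $mn=m+n-1$, i.e. $(m-1)(n-1)=0$. For $m=n=2$ it is $4-2\sqrt3\,\beta>4(1-\beta)$, so here the proposed value is too small, while in Example 1 it is too large.
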